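# Integer-valued polynomials and tensor powers: the nodal cubic and a classification

## 1. The ring $f(0)=f(1)$ and the polynomial $X^q-X$

Let $k=\mathbb F_q$ be a finite field, and glue the points $t=0$ and $t=1$ of the affine line over $k$. Algebraically, put
$$D=\{f\in k[t]: f(0)=f(1)\},\qquad d=t(t-1),\qquad \mathfrak m=d\,k[t].$$
If $f\in D$, then $f-f(0)$ vanishes at $0$ and at $1$, so $D=k+\mathfrak m$. Thus $\mathfrak m$ is a maximal ideal of $D$ with $D/\mathfrak m=k$. The element $t$ is not in $D$, but $t\mathfrak m\subseteq\mathfrak m$ and $(t-1)\mathfrak m\subseteq\mathfrak m$, because $\mathfrak m$ is also an ideal of $k[t]$. The quotient field of $D$ is $K=k(t)$, since $t=t^2(t-1)/\big(t(t-1)\big)$ is a quotient of two elements of $\mathfrak m$.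

This is the coordinate ring of a nodal cubic. Indeed $t^2=t+d$, so $k[t]=k[d]\oplus t\,k[d]$, and hence $D=k+d\,k[t]=k[d]\oplus td\,k[d]=k[d,td]$. With $x=d$ and $y=td$ we get $y^2=t^2d^2=(t+d)d^2=xy+x^3$, and $D\cong k[x,y]/(y^2-xy-x^3)$ because both sides are free over $k[x]$ on $1,y$. In particular $D$ is Noetherian.

Let $v_0$ and $v_1$ be the orders of vanishing at $t=0$ and $t=1$. We shall use one property of $D$ again and again: *an element of $D$ that vanishes at one of the two points vanishes at the other.*

Now take $u=X^q-X$. For $a=c+\mu\in D$ with $c\in k$ and $\mu\in\mathfrak m$, additivity of the $q$-th power and $c^q=c$ give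
$$u(a)=\mu^q-\mu\in\mathfrak m .$$
So $u$ maps $D$ into $\mathfrak m$. Then $tu$ and $(t-1)u$ also map $D$ into $\mathfrak m$, although $t,t-1\notin D$. In two variables we can even divide by $t$: the polynomial
$$h=\frac{t-1}{t}\,u(X)\,u(Y)$$
maps $D\times D$ into $\frac{t-1}{t}\,\mathfrak m^2=\frac{t-1}{t}\,t^2(t-1)^2k[t]=t(t-1)^3k[t]\subseteq\mathfrak m\subseteq D$.

The polynomial $u$ serves the following purpose. Polynomials over $K$ that take values in $D$ on $D$ form a ring, and one can ask whether the ring in two variables is built from the ring in one variable by a tensor product. Here $h$ is a two-variable polynomial that is no sum of products of one-variable ones, and $tu,(t-1)u$ produce a nonzero tensor that becomes zero as a polynomial. Behind both facts is a single property: **$u$ takes all its values in $\mathfrak m$, but $u$ is not in $\mathfrak m$ times the ring of integer-valued polynomials.** In the second half of the lecture the same property of $X^q-X$ decides the question for a large class of Noetherian domains.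

## 2. The map from tensor powers to $\operatorname{Int}(D^{\mathbf X})$

From here on, $D$ is any integral domain with quotient field $K$, unless we say that $D$ is the nodal ring.

**Definition.** For a set $\mathbf X$ of indeterminates,
$$\operatorname{Int}(D^{\mathbf X})=\{f\in K[\mathbf X]: f(a)\in D\text{ for all }a\in D^{\mathbf X}\}$$
is the ring of integer-valued polynomials on $D$ in the variables $\mathbf X$; each $f$ involves only finitely many variables. We write $\operatorname{Int}(D)$ when there is one variable.

For example, $\binom X2=\frac{X(X-1)}2\in\operatorname{Int}(\mathbb Z)$, although it is not in $\mathbb Z[X]$. For the nodal ring, $u$, $tu$, $(t-1)u\in\operatorname{Int}(D)$ and $h\in\operatorname{Int}(D^{\{X,Y\}})$.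

**Definition.** The canonical $D$-algebra homomorphism
$$\theta_{\mathbf X}:\bigotimes_{X\in\mathbf X}\operatorname{Int}(D)\longrightarrow\operatorname{Int}(D^{\mathbf X}),\qquad \bigotimes_Xf_X\longmapsto\prod_Xf_X(X), \tag{1}$$
where $f_X=1$ for all but finitely many $X$, has as its source the tensor product over $D$, possibly infinite, meaning the coproduct of $D$-algebras, that is, the direct limit of the finite tensor products. The domain $D$ is called **polynomially composite** if $\theta_{\mathbf X}$ is an isomorphism for every set $\mathbf X$.

The problem, taken from Jesse Elliott, "Birings and plethories of integer-valued polynomials", arXiv:1109.3848 (2011), is to decide whether every integral domain is polynomially composite. It is known that several large classes are, among them the Krull domains and the PVMDs (Prüfer $v$-multiplication domains) $D$ with $\operatorname{Int}(D_{\mathfrak m})=\operatorname{Int}(D)_{\mathfrak m}$ for every maximal ideal $\mathfrak m$. We do not use these facts. The answer is **no**, and the nodal ring is a counterexample.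

**Notation.** Write $A=\operatorname{Int}(D)$, $A_n=\operatorname{Int}(D^n)$, $T_n=A^{\otimes_Dn}$ and $\theta_n:T_n\to A_n$. Since $\theta_{\mathbf X}$ is the direct limit of the maps for finite subsets of $\mathbf X$, the domain $D$ is polynomially composite if and only if every $\theta_n$ is an isomorphism. (The transition maps between the tensor powers are split injective, by evaluation at $0$.)

Since $D[X]\subseteq A\subseteq K[X]$, and similarly for $A_n$, tensoring with $K$ turns $\theta_n$ into the identity of $K[X_1,\dots,X_n]$. As $A_n$ is torsion-free, it follows that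
$$\ker\theta_n\text{ is the torsion submodule of }T_n,\qquad \operatorname{coker}\theta_n\text{ is torsion}. \tag{2}$$

**Simplest cases.** If $D=K$ is a field and $K$-valued polynomials are meant, then $\operatorname{Int}(K^n)=K[X_1,\dots,X_n]$ and $\theta_n$ is the usual isomorphism $K[X]^{\otimes n}\cong K[X_1,\dots,X_n]$.

For $D=\mathbb Z$, consider $f=\frac12XY(X-Y)$. It is integer-valued: if $X$ and $Y$ are both odd, then $X-Y$ is even. Is it a sum of products? Substituting $X^2=2\binom X2+X$ and $Y^2=2\binom Y2+Y$ gives
$$f=\Big(\tbinom X2+\tfrac X2\Big)Y-X\Big(\tbinom Y2+\tfrac Y2\Big)=\tbinom X2\,Y-X\,\tbinom Y2 .$$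
The halves cancel, and $f=\theta_2\big(\binom X2\otimes X-X\otimes\binom X2\big)$. The next section explains why this had to happen.

## 3. Free $\operatorname{Int}(D)$, and why the argument stops at the node

A natural first approach is to expand in a basis, as one does with the binomial polynomials over $\mathbb Z$.

**Observation.** If $\operatorname{Int}(D)$ is a free $D$-module, then $D$ is polynomially composite.

*Proof.* Let $(p_i)$ be a $D$-basis of $A$. Since $A\otimes_DK=K[X]$, it is also a $K$-basis of $K[X]$. The module $T_n$ is free, hence torsion-free, so $\theta_n$ is injective by (2). For surjectivity use induction on $n$; the case $n=1$ is clear. Let $f\in A_n$ and write, uniquely, $f=\sum_ic_i\,p_i(X_n)$, a finite sum with $c_i\in K[X_1,\dots,X_{n-1}]$. For $a\in D^{n-1}$ we have $f(a,X_n)\in A$, so its coordinates $c_i(a)$ lie in $D$. Hence $c_i\in A_{n-1}=\operatorname{im}\theta_{n-1}$, and $f\in\operatorname{im}\theta_n$. $\blacksquare$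

For $\mathbb Z$ the binomial polynomials $\binom Xi$ form a basis: every $f\in\mathbb Q[X]$ is $\sum_i(\Delta^if)(0)\binom Xi$, where $\Delta f=f(X+1)-f(X)$, and the coefficients are integers if $f$ is integer-valued.

What happens at the node? Suppose $A$ had a basis $(p_i)$ over the nodal ring, and write $u=\sum\alpha_ip_i$ with $\alpha_i\in D$. Since $(t-1)u\in A$, its coordinates $(t-1)\alpha_i$ also lie in $D$. They vanish at $t=1$, hence at $t=0$, so $\alpha_i(0)=0$. Thus every $\alpha_i\in\mathfrak m$, and $u\in\mathfrak mA$. So freeness forces "$u$ has values in $\mathfrak m$" to be explained by "$u\in\mathfrak mA$". We show next that $u\notin\mathfrak mA$. The approach breaks at exactly this point.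

Failure of freeness does not yet disprove compositeness, but it shows where to look. The elements $(t-1)u\otimes tu$ and $t(t-1)\,(u\otimes u)=d(u\otimes u)$ of $A\otimes_DA$ have the same image under $\theta_2$. To pass from one to the other we would have to move $t$ across the tensor sign, and $t\notin D$. Let
$$\tau=(t-1)u\otimes tu-d\,(u\otimes u)\in A\otimes_DA .$$
Since $d(t-1)\in D$ may be moved across, $d\cdot\big((t-1)u\otimes tu\big)=u\otimes d(t-1)t\,u=d^2(u\otimes u)$, so $d\tau=0$. The question is whether $\tau$ itself is $0$. To see that it is not, we need to control all of $A$, whose elements may have arbitrary denominators.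

## 4. Test points $t(t-1)^N$ and the failure of $\theta$ at the node

In this section $D$ is the nodal ring.

**Theorem A.** For every $\mathbf X$ with at least two elements, $\theta_{\mathbf X}$ is neither injective nor surjective. Explicitly, for two variables:

1. $h=\frac{t-1}{t}\,u(X)u(Y)\in\operatorname{Int}(D^{\{X,Y\}})$, but $h$ is not in the image of $\theta$.
2. $\tau=(t-1)u\otimes tu-d\,(u\otimes u)\in A\otimes_DA$ is nonzero and $\theta(\tau)=0$.

**Step 1: test points that see through denominators.** *Purpose: to show that an arbitrary $F\in A$ cannot separate $0$ from certain points with $v_0=1$ beyond order $1$, whatever its denominator.* If $F=G/e$ with $G\in D[X]$, then $G(a)-G(0)$ is divisible by $a$, but division by $e$ may destroy this information. The remedy is to put a large order of vanishing at $t=1$, where it survives division by $e$, and let the gluing carry the vanishing over to $t=0$. For $N\ge1$ put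
$$a_N=t(t-1)^N,\qquad a_N'=t^N(t-1),$$
both in $\mathfrak m$. We claim that for every $F\in A$ and all large $N$,
$$v_0\big(F(a_N)-F(0)\big)\ge1\qquad\text{and}\qquad v_1\big(F(a_N')-F(0)\big)\ge1. \tag{3}$$
Write $F=G/e$ with $G\in D[X]$ and $0\ne e\in D$. Then $G(a_N)-G(0)\in a_ND$, so
$$v_1\big(F(a_N)-F(0)\big)\ge N-v_1(e)\ge1$$
for large $N$. Now $F(a_N)-F(0)$ is an element of $D$ that vanishes at $t=1$, so it vanishes at $t=0$. The second statement follows in the same way with $0$ and $1$ exchanged.

For comparison,
$$v_0(u(a_N))=1,\qquad v_1(u(a_N'))=1, \tag{4}$$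
because $u(a)=a^q-a=-a(1-a^{q-1})$ and $1-a^{q-1}$ does not vanish at either point when $a\in\mathfrak m$.

**Step 2: $h$ is not in the image.** *Purpose: to prove (1) by taking a second difference, which for a sum of products is a sum of products of first differences.* We saw in Section 1 that $h\in\operatorname{Int}(D^{\{X,Y\}})$. Suppose $h=\sum_iF_i(X)G_i(Y)$, a finite sum with $F_i,G_i\in A$. Let $a=a_N$ with $N$ large enough in (3) for all the $F_i$ and $G_i$. Then
$$h(a,a)-h(a,0)-h(0,a)+h(0,0)=\sum_i\big(F_i(a)-F_i(0)\big)\big(G_i(a)-G_i(0)\big)$$
has $v_0\ge2$. But $u(0)=0$, so the left side is $h(a,a)=\frac{t-1}t\,u(a)^2$, and by (4) it has $v_0=-1+2=1$. This is a contradiction.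

**Step 3: $(t-1)u$ and $tu$ are nonzero modulo $\mathfrak mA$.** *Purpose: to have nonzero vectors in the $k$-vector space $A/\mathfrak mA$, on which we can test $\tau$.* Let $g=\sum_i\mu_if_i$, a finite sum with $\mu_i\in\mathfrak m$ and $f_i\in A$. By (3), for large $N$, $g(a_N)-g(0)=\sum\mu_i\big(f_i(a_N)-f_i(0)\big)$ has $v_0\ge2$, and likewise $g(a_N')-g(0)$ has $v_1\ge2$. The polynomials $(t-1)u$ and $tu$ vanish at $X=0$. By (4), $(t-1)u(a_N)$ has $v_0=1$ and $tu(a_N')$ has $v_1=1$. Hence $(t-1)u\notin\mathfrak mA$ and $tu\notin\mathfrak mA$. (In particular $u\notin\mathfrak mA$: the value $u(a_N)$ has $v_0=1$.)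

**Step 4: $\tau$ is a nonzero element of the kernel.** *Purpose: to prove (2).* First, $\theta(\tau)=(t-1)t\,u(X)u(Y)-d\,u(X)u(Y)=0$. By Step 3 there are $k$-linear maps $\lambda,\lambda':A/\mathfrak mA\to k$ with $\lambda((t-1)u)=1$ and $\lambda'(tu)=1$. They induce a $D$-linear map
$$\lambda\otimes\lambda':A\otimes_DA\to A/\mathfrak mA\otimes_kA/\mathfrak mA\to k .$$
It sends $(t-1)u\otimes tu$ to $1$ and $d(u\otimes u)$ to $0$, since $d\in\mathfrak m$ acts as $0$ on $k=D/\mathfrak m$. So it sends $\tau$ to $1$, and $\tau\ne0$.

**Step 5: more variables.** *Purpose: to pass from two variables to any $\mathbf X\supseteq\{X,Y\}$.* Setting all variables other than $X,Y$ equal to $0$ gives maps $\bigotimes_{\mathbf X}A\to A\otimes_DA$ and $\operatorname{Int}(D^{\mathbf X})\to\operatorname{Int}(D^{\{X,Y\}})$ compatible with $\theta_{\mathbf X}$ and $\theta_{\{X,Y\}}$. If $h=\theta_{\mathbf X}(z)$, then evaluation gives $h\in\operatorname{im}\theta_{\{X,Y\}}$, contradicting Step 2. On the source, evaluation at $0$ is a retraction of the natural map $A\otimes_DA\to\bigotimes_{\mathbf X}A$, so that map is injective. The image of $\tau$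 is therefore nonzero, and it lies in $\ker\theta_{\mathbf X}$. $\blacksquare$

So not every integral domain is polynomially composite.

## 5. Depth, completion, and the statement of the classification

We now ask which Noetherian domains behave like the node. The following standard facts enter.

**Depth.** For a Noetherian local domain $(D,\mathfrak m)$ that is not a field and $0\ne d\in\mathfrak m$, the element $d$ is regular, so $\operatorname{depth}D\ge1$ and $\operatorname{depth}(D/dD)=\operatorname{depth}D-1$. Hence
$$\operatorname{depth}D=1\iff\text{there is }s\in D\setminus dD\text{ with }s\mathfrak m\subseteq dD, \tag{5}$$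
the right side saying that $\mathfrak m$ is an associated prime of $D/dD$. If $\dim D=1$, then $\operatorname{depth}D=1$. Depth $1$ can also occur in dimension $2$. Let $B=k[x^4,x^3y,xy^3,y^4]$ and localize at the ideal generated by the four monomials. Multiplying $x^2y^2$ by the four generators gives $(x^3y)^2$, $x^4\cdot xy^3$, $x^3y\cdot y^4$, $(xy^3)^2$, all in $B$. So with $d=x^4$, the element $s=x^6y^2=(x^3y)^2$ satisfies $s\mathfrak m\subseteq dB_{\mathfrak m}$. It is not in $dB_{\mathfrak m}$: otherwise $r\,x^2y^2\in B$ for some $r\in B$ with nonzero constant term, and, $B$ being spanned by monomials, $x^2y^2\in B$, which is false.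

**Serre's condition.** $D$ satisfies $S_2$ if $\operatorname{depth}D_{\mathfrak p}\ge\min(2,\dim D_{\mathfrak p})$ for every prime $\mathfrak p$. One-dimensional Noetherian domains, Cohen–Macaulay domains and normal Noetherian domains satisfy $S_2$. The ring $B_{\mathfrak m}$ above does not.

**Completion.** For a Noetherian local domain $(D,\mathfrak m)$, the completion $\hat D$ is Noetherian, local with maximal ideal $\mathfrak m\hat D$, and faithfully flat over $D$. In particular nonzero elements of $D$ are regular on $\hat D$, and $e\hat D\cap D=eD$. If $\mathfrak m^j\subseteq eD$ for some $j$, then $D/eD\to\hat D/e\hat D$ is an isomorphism.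

**Definition.** A Noetherian local domain is **analytically irreducible** if its completion is a domain.

For example, $k[t^2,t^3]$ localized at $(t^2,t^3)$ has completion $k[[t^2,t^3]]\subseteq k[[t]]$, a domain. So the cusp is analytically irreducible.

For the nodal ring, $\mathfrak m^j=d^jk[t]$ for $j\ge1$. Hence the completion at $\mathfrak m$ is $k+d\cdot\big(k[[t]]\times k[[t-1]]\big)$, which is the ring of pairs $(f,g)$ of power series in $t$ and in $t-1$ with equal constant terms. With $x=(t,0)$ and $y=(0,t-1)$ it is $\mathbb F_q[[x,y]]/(xy)$, which is not a domain.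

**Theorem B.** Let $D$ be a Noetherian domain, not a field. Consider the condition

> (★) for every maximal ideal $\mathfrak m$ with $D/\mathfrak m$ finite and $\operatorname{depth}D_{\mathfrak m}=1$: $\dim D_{\mathfrak m}=1$ and $D_{\mathfrak m}$ is analytically irreducible.

1. $\operatorname{Int}(D)$ is a flat $D$-module if and only if (★) holds.
2. If (★) holds, then $D$ is polynomially composite.
3. If some maximal ideal $\mathfrak m$ of height one with $D/\mathfrak m$ finite has $D_{\mathfrak m}$ not analytically irreducible, then $D$ is not polynomially composite.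
4. Consequently, if $D$ satisfies $S_2$ (e.g. $\dim D=1$, or $D$ Cohen–Macaulay, or $D$ normal), the following are equivalent: (a) $D$ is polynomially composite; (b) $\operatorname{Int}(D)$ is flat over $D$; (c) $D_{\mathfrak m}$ is analytically irreducible for every height-one maximal ideal $\mathfrak m$ with finite residue field.

The theorem does not decide compositeness for Noetherian domains that are not $S_2$ and violate (★) only at maximal ideals of height $\ge2$.

**Corollary.** An order $\mathcal O$ in a number field is polynomially composite if and only if exactly one prime of the integral closure $\mathcal O'$ lies over each maximal ideal of $\mathcal O$. So $\mathbb Z[\sqrt{-3}]$ is polynomially composite and $\mathbb Z[\sqrt{-7}]$ is not.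

The proof has three parts. We first localize and dispose of the local rings where $\operatorname{Int}(D)=D[X]$ (Section 6). We then show $X^q-X\notin\mathfrak mA$ in the bad cases (Section 7). Finally we handle the one-dimensional analytically irreducible rings by computing $A_n$ modulo $d$ (Section 8).

## 6. Localization, and local rings with $\operatorname{Int}(D)=D[X]$

**Lemma 1.** Let $D$ be Noetherian and $S\subseteq D\setminus\{0\}$ multiplicative. Then $S^{-1}\operatorname{Int}(D^n)=\operatorname{Int}((S^{-1}D)^n)$. Hence $D$ is polynomially composite (resp. $\operatorname{Int}(D)$ is $D$-flat) if and only if the same holds for $D_{\mathfrak m}$ for all maximal ideals $\mathfrak m$.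

*Proof.* Put $D'=S^{-1}D$.

**Step 1: values on $D$ control values on $D'$.** *Purpose: the inclusion "$\subseteq$".* We claim that if $f\in K[X_1,\dots,X_n]$ and $f(D^n)\subseteq D'$, then $f(D'^n)\subseteq D'$.

Let first $n=1$ and use induction on $r=\deg f$. Constants (and $f=0$) are clear. For $s\in S$ the polynomial $g(X)=f(sX)-s^rf(X)$ has degree $<r$, since the leading terms cancel, and $g(D)\subseteq D'$. By induction $g(D')\subseteq D'$. For $a\in D$, substituting $a/s$ gives $s^rf(a/s)=f(a)-g(a/s)\in D'$, and $s$ is a unit of $D'$, so $f(a/s)\in D'$.

For general $n$, enlarge the domain of one variable at a time from $D$ to $D'$, the other variables being fixed at values already allowed. Each time the case $n=1$ applies.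

If $f\in\operatorname{Int}(D^n)$ and $s\in S$, then $f/s$ maps $D^n$ into $D'$, hence $D'^n$ into $D'$. This is "$\subseteq$".

**Step 2: clearing denominators.** *Purpose: the inclusion "$\supseteq$".* Let $f\in\operatorname{Int}(D'^n)$, and let $e\in D$ be a common denominator of its coefficients. The $D$-module generated by $f(D^n)$ lies in $e^{-1}D$, so it is finitely generated, $D$ being Noetherian. It is contained in $D'=S^{-1}D$, so a single $s\in S$ multiplies its finitely many generators into $D$. Then $sf\in\operatorname{Int}(D^n)$.

**Step 3: consequences.** *Purpose: the last statement.* By the equality just proved, $S^{-1}\theta_n$ for $D$ is $\theta_n$ for $S^{-1}D$, since localization commutes with tensor products. Being an isomorphism and being flat can both be checked at all maximal ideals. $\blacksquare$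

**Lemma 2.** Let $(D,\mathfrak m)$ be a Noetherian local domain, not a field.

(a) If $D/\mathfrak m$ is infinite, then $\operatorname{Int}(D^n)=D[X_1,\dots,X_n]$.

(b) Let $D^*=\bigcap_{\mathfrak p\ne\mathfrak m}D_{\mathfrak p}$. Then $\operatorname{Int}(D^n)\subseteq D^*[X_1,\dots,X_n]$. If $\operatorname{depth}D\ge2$, then $D^*=D$, so $\operatorname{Int}(D^n)=D[X_1,\dots,X_n]$.

In particular, if $D/\mathfrak m$ is infinite or $\operatorname{depth}D\ge2$, then $\operatorname{Int}(D)$ is free and all $\theta_n$ are isomorphisms.

*Proof of (a).* Let $n=1$ and $\deg f=r$. Choose $a_0,\dots,a_r\in D$ with distinct residues. The coefficients of $f$ solve a linear system with Vandermonde matrix $(a_i^j)$ and right side $f(a_i)\in D$. Its determinant $\prod_{i<j}(a_j-a_i)$ is a unit, so the coefficients lie in $D$. For $n>1$ write $f=\sum_if_i(X_1,\dots,X_{n-1})X_n^i$. For $a\in D^{n-1}$ we have $f(a,X_n)\in\operatorname{Int}(D)=D[X_n]$, so $f_i(a)\in D$. Thus $f_i\in\operatorname{Int}(D^{n-1})$, and induction applies.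

*Proof of (b).* Let $\mathfrak p\ne\mathfrak m$ be a prime. If $\mathfrak p=0$, then $D_{\mathfrak p}=K$ and there is nothing to show. If $\mathfrak p\ne0$, then $D/\mathfrak p$ is a domain that is not a field, hence infinite, so $D_{\mathfrak p}$ has infinite residue field. By Lemma 1 and (a), $\operatorname{Int}(D^n)\subseteq\operatorname{Int}(D_{\mathfrak p}^n)=D_{\mathfrak p}[X_1,\dots,X_n]$. Intersecting over $\mathfrak p$ gives the first claim.

Now suppose $c\in D^*\setminus D$; we show $\operatorname{depth}D=1$. For each $\mathfrak p\neq\mathfrak m$, $c\in D_{\mathfrak p}$ gives some $r\notin\mathfrak p$ with $rc\in D$. So the proper ideal $(D:_Dc)=\{r\in D:rc\in D\}$ lies in no prime other than $\mathfrak m$, and it contains a power of $\mathfrak m$. Let $j\ge1$ be least with $\mathfrak m^jc\subseteq D$, and choose $r\in\mathfrak m^{j-1}$ with $c'=rc\notin D$. Then $c'\mathfrak m\subseteq D$. Write $c'=s/d$ with $s,d\in D$. As $c'\notin D$, $d$ is not a unit, so $d\in\mathfrak m$. Now $s\notin dD$ and $s\mathfrak m\subseteq dD$, so $\operatorname{depth}D=1$ by (5).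

The last statement holds because $D[X]^{\otimes n}\cong D[X_1,\dots,X_n]$. $\blacksquare$

What remains is a local ring with finite residue field and depth $1$.

## 7. When $X^q-X\notin\mathfrak mA$: non-flatness and non-compositeness

**Lemma 3.** Let $(D,\mathfrak m)$ be a Noetherian local domain with $|D/\mathfrak m|=q<\infty$ and $\operatorname{depth}D=1$, and let $u=X^q-X$. If $\dim D\ge2$, or if $\dim D=1$ and $\hat D$ is not a domain, then $u\in A$, $u(D)\subseteq\mathfrak m$, and $u\notin\mathfrak mA$.

*Proof.* Every element of $D/\mathfrak m$ is a root of $X^q-X$, so $u(D)\subseteq\mathfrak m$ and $u\in A$. Suppose $u=\sum_i\mu_if_i$, a finite sum with $\mu_i\in\mathfrak m$ and $f_i\in A$. As in Section 4 we look for points where the differences $f_i(a)-f_i(0)$ are all small, while $u(a)=-a(1-a^{q-1})$ is a unit times $a$.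

**Case $\dim D\ge2$.** *Here a point $a\in\mathfrak m\setminus\mathfrak m^2$ suffices, thanks to the denominators allowed in $D^*$.* Such $a$ exists by Nakayama. As $f_i\in D^*[X]$ by Lemma 2(b), the difference $f_i(a)-f_i(0)$ lies in the ideal $aD^*\cap D$ of $D$. This ideal is contained in $\mathfrak m$. Otherwise it contains $1$, so $1=ac$ with $c\in D^*$, and $a$ is a unit in $D_{\mathfrak p}$ for every $\mathfrak p\ne\mathfrak m$. But $a$ is a nonzero nonunit, so by Krull's principal ideal theorem it lies in a prime of height one, which is not $\mathfrak m$ because $\dim D\ge2$. This is a contradiction. Hence $u(a)=u(a)-u(0)=\sum\mu_i\big(f_i(a)-f_i(0)\big)\in\mathfrak m^2$. Since $u(a)$ is a unit times $a$, we get $a\in\mathfrak m^2$, a contradiction.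

**Case $\dim D=1$, $\hat D$ not a domain.** *Here we use a whole ideal $P$ of test points in $\hat D$. At the node, one such $P$ consists of the pairs $(f,0)$; the points $a_N$, with their high order of vanishing at $t=1$, were a stand-in for it inside $D$.*

*Choice of $P$.* Let $L=\hat D\otimes_DK$. This is $\hat D$ localized at $D\setminus\{0\}$, whose elements are regular on $\hat D$, so $\hat D\subseteq L$. As $\hat D$ is not a domain, $L$ is not a field, and we can choose an ideal $0\ne\mathfrak b\subsetneq L$. Put $P=\mathfrak b\cap\hat D$. Clearing the denominator of a nonzero element of $\mathfrak b$ shows $P\ne0$. As $1\notin\mathfrak b$, $P$ is a proper ideal, so $P\subseteq\mathfrak m\hat D$. Finally $PL\subseteq\mathfrak b$, so $PL\cap\hat D=P$.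

*Each $f\in A$ maps $\hat D$ to $\hat D$.* Here $f$ is evaluated in $L$. Write $f=F/e$ with $F\in D[X]$ and $0\ne e\in D$. As $\dim D=1$, the ideal $eD$ is $\mathfrak m$-primary or equal to $D$, so $D\to\hat D/e\hat D$ is onto. Given $x\in\hat D$, choose $a\in D$ with $x-a\in e\hat D$. Then $F(x)-F(a)\in e\hat D$, so $f(x)\in f(a)+\hat D=\hat D$, because $f(a)\in D$.

*Conclusion.* Let $p\in P$. Since $f_i\in K[X]$, we have $f_i(p)-f_i(0)\in pL$, and by the previous paragraph this element lies in $\hat D$. So it lies in $PL\cap\hat D=P$. Hence $u(p)=\sum\mu_i\big(f_i(p)-f_i(0)\big)\in\mathfrak mP$. As $p\in\mathfrak m\hat D$, $u(p)=-p(1-p^{q-1})$ is a unit of $\hat D$ times $p$. So $p\in\mathfrak mP$, and therefore $P=\mathfrak mP$. The ideal $P$ is finitely generated over the local ring $\hat D$, and Nakayama gives $P=0$, a contradiction. $\blacksquare$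

**Proposition 4.** In the situation of Lemma 3:

(a) $A$ is not flat over $D$.

(b) If $\dim D=1$, then $\theta_n$ is not an isomorphism whenever $\mathfrak m^n\subseteq dD$ for some $d\in\mathfrak m$; such $n$ exist. (Here $d\neq0$ automatically, since $\mathfrak m^n\ne0$ in a domain that is not a field.)

*Proof of (a): a relation that flatness would have to explain.* Let $0\ne d\in\mathfrak m$. As $\operatorname{depth}D=1$, (5) gives $s\in D\setminus dD$ with $s\mathfrak m\subseteq dD$. Then $su(D)\subseteq s\mathfrak m\subseteq dD$, so $f=su/d\in A$, and $s\,u-d\,f=0$ is a linear relation in $A$ with coefficients in $D$. If $A$ were flat, the equational criterion would say that this relation comes from relations in $D$: there would be $y_j\in A$ and $r_j,r_j'\in D$ (finitely many $j$) with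
$$u=\sum_jr_jy_j,\qquad f=\sum_jr_j'y_j,\qquad sr_j=dr_j'\text{ for all }j .$$
If some $r_j$ were a unit, then $s\in dD$, which is false. So all $r_j\in\mathfrak m$, and $u\in\mathfrak mA$, contradicting Lemma 3.

*Proof of (b): dividing a product of $u$'s.* Such $n$ exist, because for $0\ne d\in\mathfrak m$ the ideal $dD$ is $\mathfrak m$-primary. Let $\mathfrak m^n\subseteq dD$. Then
$$v=d^{-1}u(X_1)\cdots u(X_n)\in A_n,$$
since $u(x_1)\cdots u(x_n)\in\mathfrak m^n\subseteq dD$ for all $x_i\in D$. Suppose $\theta_n$ is an isomorphism and $v=\theta_n(z)$. Then $\theta_n(dz)=\theta_n(u\otimes\cdots\otimes u)$, and by injectivity $u\otimes\cdots\otimes u=dz\in\mathfrak mT_n$. But $T_n/\mathfrak mT_n$ is the $n$-th tensor power of the $D/\mathfrak m$-vector space $A/\mathfrak mA$. In this vector space $u\ne0$ by Lemma 3, so $u\otimes\cdots\otimes u\ne0$ in the tensor power, a contradiction. $\blacksquare$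

At the node, $\mathfrak m^2=d\,\mathfrak m$, so $n=2$ occurs. There, Theorem A gives more: both injectivity and surjectivity fail.

## 8. Analytically irreducible rings: all continuous functions modulo $d$

**Proposition 5.** Let $(D,\mathfrak m)$ be a one-dimensional analytically irreducible Noetherian local domain with finite residue field. Then $A$ is flat and every $\theta_n$ is an isomorphism.

The plan is to show that, modulo any $0\ne d\in\mathfrak m$, $A_n$ consists of *all* functions $D^n\to D/dD$ that are constant modulo some nonzero $b$. For such function spaces the tensor product statement is plain, and it can be lifted back.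

**Step 0: a valuation.** *Purpose: to have a single valuation that detects divisibility in $D$ up to a constant.* Since $\hat D$ is a complete Noetherian local domain of dimension $1$, its integral closure $W$ in its fraction field is a finite $\hat D$-module (Nagata). It is local, since a domain finite over a complete local ring is local. So $W$ is a normal Noetherian local domain of dimension one, that is, a DVR. Let $w$ be its valuation, $\pi$ a uniformizer, and $p$ the characteristic of its residue field, which is finite over $D/\mathfrak m$, hence finite of some order $Q$, a power of $p$.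

Since $W$ is finite over $\hat D$ with the same fraction field, some nonzero element of $\hat D$ multiplies $W$ into $\hat D$, so the conductor is a nonzero ideal of $W$. Hence $\pi^cW\subseteq\hat D$ for some $c\ge0$. Moreover $K\cap\hat D=D$: if $x=s/e\in\hat D$ with $s,e\in D$, then $s\in e\hat D\cap D=eD$. Consequently
$$x\in K,\ 0\ne e\in D,\ w(x)\ge c+w(e)\ \Longrightarrow\ x\in eD, \tag{6}$$
because $x/e\in\pi^cW\subseteq\hat D$ and $x/e\in K$.

**Step 1: polynomials close to indicator functions of balls.** *Purpose: to realize the function "is $x$ near $a$?" by a polynomial over $K$, up to any precision.* For $a\in D$ and $\nu,N\ge1$ there is $g\in K[X]$ such that for all $x\in D$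
$$w(g(x)-1)\ge N\ \text{ if }w(x-a)\ge\nu,\qquad w(g(x))\ge N\ \text{ if }w(x-a)<\nu. \tag{7}$$

For orientation, let $D=\mathbb Z_{(p)}$, $a=0$, $\nu=1$. Then $g=1-X^{(p-1)p^M}$ with $M\ge N$ works: $p\mid x$ gives $g(x)\equiv1$ mod $p^N$, and if $p\nmid x$, Euler's theorem gives $g(x)\equiv0$ mod $p^{M+1}$. In general we take one such factor for each value below $\nu$. The factors are scaled by elements of $D$, since $D$ need not contain a uniformizer of $W$ (for the cusp the values taken by $w$ are $0,2,3,4,\dots$).

Replacing $g(X)$ by $g(X-a)$, we may assume $a=0$. Let $v_1<\dots<v_s$ be the values $<\nu$ that $w$ takes on $D\setminus\{0\}$, and choose $c_j\in D$ with $w(c_j)=v_j$.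

*Powers of units.* For a unit $z$ of $W$, $z^{Q-1}\in1+\pi W$. Since $p\in\pi W$, we have $(1+\pi^iW)^p\subseteq1+\pi^{i+1}W$ for $i\ge1$: in the expansion of $(1+\pi^iy)^p$ the middle binomial coefficients are divisible by $p$, and the last term is $\pi^{ip}y^p$ with $ip\ge i+1$. As $Q^M$ is a power of $p$ with exponent at least $M$,
$$w(1-z^e)\ge M+1\quad\text{for }e=(Q-1)Q^M\text{ and all units }z\text{ of }W. \tag{8}$$

*Choice of exponents.* By (8) we can choose successively $e_s,e_{s-1},\dots,e_1$ with $e_i\ge N$ and
$$w(1-z^{e_i})\ge N+\sum_{j>i}e_j(v_j-v_i)\quad\text{for all units }z\text{ of }W .$$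
When $e_i$ is chosen, the right side is already fixed. Take $e_i=(Q-1)Q^M$ with $M$ at least the right side; then also $e_i\ge2^M\ge M\ge N$. Let
$$g=\prod_{j=1}^s\big(1-(X/c_j)^{e_j}\big)\in K[X].$$

*Check.* If $w(x)\ge\nu$, then $w(x/c_j)\ge\nu-v_j\ge1$, so the $j$-th factor is $\equiv1$ mod $\pi^{e_j}$, hence mod $\pi^N$, and $w(g(x)-1)\ge N$. If $w(x)<\nu$, then $w(x)=v_i$ for some $i$. The $i$-th factor has value at least $N+\sum_{j>i}e_j(v_j-v_i)$, because $x/c_i$ is a unit of $W$. For $j<i$, $w(x/c_j)>0$, so the factor is a unit. For $j>i$, $w(x/c_j)=-(v_j-v_i)<0$, so the factor has value exactly $-e_j(v_j-v_i)$. Adding up, $w(g(x))\ge N$. This proves (7).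

**Step 2: $A_n$ modulo $d$ is a space of functions.** *Purpose: to describe $A_n/dA_n$ completely.* Fix $0\ne d\in\mathfrak m$ and let $R=D/dD$. Let $C_n$ be the $R$-module of functions $\varphi:D^n\to R$ that factor through $(D/bD)^n$ for some $0\ne b\in D$. We claim that reduction of values mod $d$ gives an isomorphism
$$A_n/dA_n\cong C_n. \tag{9}$$

*It lands in $C_n$.* Let $f=F/e\in A_n$ with $F\in D[X_1,\dots,X_n]$, $0\ne e\in D$. If $x\equiv y$ mod $edD$ componentwise, then $F(x)-F(y)\in edD$, so $f(x)-f(y)\in dD$. So $b=ed$ works.

*Kernel.* The reduction of $f$ is zero if and only if $f(D^n)\subseteq dD$, if and only if $f/d\in A_n$, if and only if $f\in dA_n$.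

*Surjectivity.* Let $\varphi$ factor through $(D/bD)^n$. Put $\nu=\max(1,c+w(b))$ and $D_\nu=\{x\in D:w(x)\ge\nu\}$. By (6), $D_\nu\subseteq bD$. Also $D/D_\nu$ embeds into the finite ring $W/\pi^\nu W$, so it is finite; let $a_1,\dots,a_r$ be representatives of the cosets. Apply Step 1 with $a=a_i$, this $\nu$, and $N=\max(1,c+w(d))$, to get $g_i\in K[X]$. By (7) and (6),
$$g_i(x)-\mathbf 1_{a_i+D_\nu}(x)\in dD\quad\text{for all }x\in D.$$
So $g_i$ takes values in $D$, that is, $g_i\in A$, and $g_i$ reduces mod $d$ to the indicator function of $a_i+D_\nu$. Now $\varphi$ is constant on cosets of $D_\nu^n$, as $D_\nu\subseteq bD$. Choosing lifts $r_{i_1\dots i_n}\in D$ of $\varphi(a_{i_1},\dots,a_{i_n})$, we see that $\varphi$ is the reduction of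
$$\sum_{i_1,\dots,i_n}r_{i_1\dots i_n}\,g_{i_1}(X_1)\cdots g_{i_n}(X_n).$$

**Step 3: $\theta_n$ is an isomorphism modulo $d$.** *Purpose: to obtain the tensor statement where it is easy.* The module $C_n$ is the directed union, over nonzero $b$ ordered by divisibility, of the modules $\operatorname{Fun}((D/bD)^n,R)$. Each $D/bD$ is finite, since it has finite length and $D/\mathfrak m$ is finite. So these modules are free over $R$, with the indicator functions of points as basis, and multiplying functions in separate variables gives an isomorphism $\operatorname{Fun}(D/bD,R)^{\otimes_Rn}\cong\operatorname{Fun}((D/bD)^n,R)$, as it matches bases. Passing to the limit, $A/dA\cong C_1$ is a direct limit of free modules, hence flat over $R$, and $C_1^{\otimes_Rn}\cong C_n$. The reduction of $f_1(X_1)\cdots f_n(X_n)$ is the product of the reductions of the $f_j$, so under (9) this last isomorphism is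
$$\theta_n\bmod d:\ T_n/dT_n=(A/dA)^{\otimes_Rn}\longrightarrow A_n/dA_n,\quad\text{which is therefore an isomorphism.}\tag{10}$$

**Step 4: $A$ is flat and $\theta_n$ is injective.** *Purpose: to lift flatness from $R$ to $D$.* It suffices to show $\operatorname{Tor}_1^D(A,D/I)=0$ for every ideal $I$; this is trivial for $I=0$ and $I=D$. Let $0\ne I\subseteq\mathfrak m$ and choose $0\ne d\in I$. Let $F_\bullet\to A$ be a free resolution over $D$. The homology of $F_\bullet/dF_\bullet$ is $\operatorname{Tor}^D_i(A,D/dD)$. As $d$ is regular on $D$, the resolution $0\to D\xrightarrow{d}D\to D/dD\to0$ shows that this vanishes for $i\ge2$, and for $i=1$ it is the kernel of $d$ on $A$, which is $0$. So $F_\bullet/dF_\bullet$ is a free resolution of $A/dA$ over $R$. Since $d\in I$, $F_\bullet\otimes_DD/I=(F_\bullet/dF_\bullet)\otimes_RD/I$, and therefore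
$$\operatorname{Tor}_1^D(A,D/I)\cong\operatorname{Tor}_1^R(A/dA,D/I)=0$$
by the flatness found in Step 3. So $A$ is flat. Then $T_n$ is flat, hence torsion-free, and $\theta_n$ is injective by (2).

**Step 5: $\theta_n$ is surjective.** *Purpose: to divide by denominators using (10).* Let $y\in A_n$. Since $\operatorname{coker}\theta_n$ is torsion by (2), $dy=\theta_n(z)$ for some $0\ne d\in D$ and $z\in T_n$. If $d$ is a unit, we are done. Otherwise $d\in\mathfrak m$, and the class of $z$ in $T_n/dT_n$ maps to the class of $dy$, which is $0$ in $A_n/dA_n$. By (10), $z=dz'$ with $z'\in T_n$. Then $d\big(y-\theta_n(z')\big)=0$ in the torsion-free module $A_n$, so $y=\theta_n(z')$. $\blacksquare$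

## 9. Assembling Theorem B; orders in number fields

*Proof of Theorem B.* By Lemma 1, flatness and compositeness may be checked at the rings $D_{\mathfrak m}$, $\mathfrak m$ maximal. None of these is a field, so each has depth $\ge1$.

**Parts (2) and "⇐" of (1).** *Purpose: every local ring allowed by (★) is covered.* If (★) holds, then for each $\mathfrak m$ one of three things happens: $D/\mathfrak m$ is infinite, or $\operatorname{depth}D_{\mathfrak m}\ge2$, or $D/\mathfrak m$ is finite and $D_{\mathfrak m}$ is one-dimensional and analytically irreducible. Lemma 2 applies in the first two cases and Proposition 5 in the third. So $\operatorname{Int}(D)$ is flat and all $\theta_n$ are isomorphisms.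

**"⇒" of (1).** *Purpose: a violation of (★) destroys flatness.* If (★) fails at $\mathfrak m$, then $D/\mathfrak m$ is finite, $\operatorname{depth}D_{\mathfrak m}=1$, and either $\dim D_{\mathfrak m}\ge2$, or $\dim D_{\mathfrak m}=1$ and the completion is not a domain. So $D_{\mathfrak m}$ satisfies the hypotheses of Lemma 3, and $\operatorname{Int}(D_{\mathfrak m})$ is not flat by Proposition 4(a). By Lemma 1, $\operatorname{Int}(D)$ is not flat.

**Part (3).** *Purpose: to apply Proposition 4(b).* If $\mathfrak m$ has height one, then $\operatorname{depth}D_{\mathfrak m}=1$. If also $D/\mathfrak m$ is finite and $D_{\mathfrak m}$ is not analytically irreducible, then some $\theta_n$ for $D_{\mathfrak m}$ is not an isomorphism. By Lemma 1, $D$ is not polynomially composite.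

**Part (4).** *Purpose: under $S_2$ the conditions coincide.* If $D$ is $S_2$, then for maximal $\mathfrak m$, $\operatorname{depth}D_{\mathfrak m}=1$ if and only if $\operatorname{ht}\mathfrak m=1$. So (c) is equivalent to (★), hence to (b) by (1). By (2), (c) implies (a), and by (3), failure of (c) implies failure of (a). $\blacksquare$

*Proof of the Corollary.* **Step 1: counting the components of the completion.** *Purpose: to translate analytic irreducibility into a count of primes.* Let $\mathfrak m$ be a maximal ideal of $\mathcal O$, $D=\mathcal O_{\mathfrak m}$, and $K$ its fraction field. Since $\mathcal O'$ is finite over $\mathcal O$ and $\hat D$ is flat over $\mathcal O$,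
$$\hat D\subseteq\hat D\otimes_{\mathcal O}\mathcal O'=\prod_{P\mid\mathfrak m}\widehat{\mathcal O'_P},$$
a finite product of complete DVRs. Now invert the nonzero elements of $\mathcal O$, which are regular on $\hat D$. Since $\mathcal O'\otimes_{\mathcal O}K=K$, both $\hat D$ and $\hat D\otimes_{\mathcal O}\mathcal O'$ become $\hat D\otimes_{\mathcal O}K$. On the right side, a nonzero element of $\mathfrak m$ becomes invertible, and it lies in every $P\mid\mathfrak m$. So $\hat D\otimes_{\mathcal O}K$ is a product of fields indexed by the primes $P\mid\mathfrak m$. As $\hat D$ is contained in this localization of itself at regular elements, $\hat D$ is a domain if and only if there is exactly one such $P$.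

**Step 2: applying the theorem.** *Purpose: to check the hypotheses of Theorem B(4).* The order $\mathcal O$ is a one-dimensional Noetherian domain, so it is $S_2$. All its maximal ideals have height one and finite residue field. So Theorem B(4) gives the criterion.

**Step 3: the two quadratic orders.** *Purpose: to verify the examples.* Both $\mathbb Z[\sqrt{-3}]$ and $\mathbb Z[\sqrt{-7}]$ have index $2$ in their maximal orders, so after inverting $2$ they agree with them, and exactly one prime lies over each maximal ideal not containing $2$. Modulo $2$ both orders become $\mathbb F_2[x]/(x+1)^2$, so there is exactly one maximal ideal over $2$, and the primes of $\mathcal O'$ over it are all the primes over $2$. For $\mathbb Z[\sqrt{-3}]$ the maximal order is $\mathbb Z[x]/(x^2+x+1)$, and $x^2+x+1$ is irreducible mod $2$, so $2$ is inert and there is one prime. For $\mathbb Z[\sqrt{-7}]$ it is $\mathbb Z[x]/(x^2-x+2)$, and $x^2-x+2\equiv x(x-1)$ mod $2$, so $2$ splits and there are two primes. Hence the first order is polynomially composite and the second is not. $\blacksquare$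

**Remark.** For the nodal ring the completion at $\mathfrak m$ is $\mathbb F_q[[x,y]]/(xy)$, as computed in Section 5, and this is not a domain. So Theorem B(1) shows that $\operatorname{Int}(D)$ is not flat over $D$ in that example either, in agreement with the nonzero torsion element $\tau$ found in Section 4.
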